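# Maps from a generic representation of $\mathrm G_2$ to $\widetilde I(\chi,\psi)\otimes\omega_\psi$

## 1. Multiplicity one for every $\chi$: a guess and two tests

Let $F$ be a $p$-adic field with ring of integers $\mathcal O$ and uniformizer $\varpi$. All representations are smooth and complex, and a character is a smooth homomorphism to $\mathbb C^\times$. Inside $G=\mathrm G_2(F)$ there is a subgroup $J=\mathrm{SL}_2(F)\ltimes V$, with $V$ unipotent of dimension $5$. To a character $\chi$ of $F^\times$ and a nontrivial additive character $\psi$ of $F$ one attaches two representations of the double cover $\widetilde J$: a genuine principal series $\widetilde I(\chi,\psi)$ and a Weil representation $\omega_\psi$ (precise definitions in Section 2). Both are multiplied by $-1$ by the nontrivial element of the kernel of the cover, so their tensor product is a representation of $J$. For an irreducible generic representation $\Pi$ of $G$ we ask for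
$$m(\Pi,\chi)=\dim_J(\Pi,\widetilde I(\chi,\psi)\otimes\omega_\psi)=\dim\mathrm{Hom}_J\big(\Pi|_J,\widetilde I(\chi,\psi)\otimes\omega_\psi\big).$$
Baiying Liu and Qing Zhang, in "On a converse theorem for $G_2$ over finite fields" (arXiv:1811.10472, 2018), conjecture that $m(\Pi,\chi)\le1$ whenever $\widetilde I(\chi,\psi)$ is irreducible.

The answer one would first guess is bolder: $m(\Pi,\chi)=1$ for every $\chi$, irreducible or not. A generic representation has exactly one Whittaker functional, and one expects the count to reduce to functionals on a torus that are controlled by it. Let us test this where it can be checked by hand.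

**Lemma 1.** Let $\mathcal K$ be a space of functions on $F^\times$ such that

- $\mathcal K$ is stable under the translations $(b\cdot f)(a)=f(ab)$, and each $f\in\mathcal K$ is fixed by an open subgroup of $F^\times$;
- each $f\in\mathcal K$ vanishes for $|a|$ large;
- $\mathcal K$ contains $C_c^\infty(F^\times)$ with finite codimension.

Let $z$ be the translation by $\varpi$. Then for each character $\theta$ of $\mathcal O^\times$ the $\theta$-isotypic part $\mathcal K_\theta$ is a free $\mathbb C[z^{\pm1}]$-module of rank one, and $\dim\mathrm{Hom}_{F^\times}(\mathcal K,\eta)=1$ for every character $\eta$ of $F^\times$.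

*Proof.* A function in $\mathcal K_\theta$ is determined by its values at the $\varpi^n$, $n\in\mathbb Z$. So $C_c^\infty(F^\times)_\theta$ is free of rank one, generated by the function supported on $\mathcal O^\times$ that equals $\theta$ there. Since $\mathcal K_\theta/C_c^\infty(F^\times)_\theta$ is finite-dimensional, hence torsion, $\mathcal K_\theta$ is finitely generated of rank one. It is torsion-free. Indeed, if $0\ne f\in\mathcal K_\theta$, there is $n_0$ with $f(\varpi^n)=0$ for $n<n_0$ and $f(\varpi^{n_0})\ne0$. If $p=\sum_{i\le d}p_iz^i$ with $p_d\neq0$, then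
$$(p(z)f)(\varpi^{n_0-d})=\sum_{i\le d}p_if(\varpi^{n_0-d+i})=p_df(\varpi^{n_0})\ne0 .$$
A finitely generated torsion-free module over a principal ideal domain is free, so $\mathcal K_\theta\cong\mathbb C[z^{\pm1}]$. Finally $\mathrm{Hom}_{F^\times}(\mathcal K,\eta)$ consists of the linear maps $\mathcal K_\theta\to\mathbb C$, $\theta=\eta|_{\mathcal O^\times}$, on which $z$ acts by $\eta(\varpi)$; it has dimension $1$. $\square$

*First test: $\mathrm{GL}_2$.* Let $\pi$ be an irreducible infinite-dimensional representation of $\mathrm{GL}_2(F)$. Its Kirillov model is a space $\mathcal K$ as in Lemma 1, on which $\mathrm{diag}(b,1)$ acts by $f(a)\mapsto f(ab)$. So $\dim\mathrm{Hom}_{F^\times}(\pi,\eta)=1$ for every $\eta$, with no condition on $\eta$. The guess survives.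

*Second test: an artificial module.* Let the group $F^\times\ltimes F$ act on $C_c^\infty(F^\times)$, with $b\in F^\times$ acting by translation and $y\in F$ by multiplication by $\psi(ay)$. Let $A=C_c^\infty(F^\times)\oplus\mathbb C_\eta$, where $F$ acts trivially on the second summand and $F^\times$ acts on it by $\eta$. The largest quotient of $A$ on which $y\in F$ acts by $\psi(y)$ is one-dimensional (it is $f\mapsto f(1)$ on the first summand and zero on the second). So $A$ has a unique "Whittaker functional". But $\dim\mathrm{Hom}_{F^\times}(A,\eta)=1+1=2$.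

The second test shows what can go wrong: part of the module may be invisible to the Whittaker functional. For $\mathrm{GL}_2$ nothing is invisible, because the Kirillov model is injective. For $\mathrm G_2$ the guess turns out to be false for some $\chi$ (Section 7), and correct whenever $\widetilde I(\chi,\psi)$ is irreducible.

## 2. Roots, subgroups, and the Weil representation

**Coinvariants.** Let a group $N$ that is the union of its compact open subgroups act on $Z$, and let $\psi_N$ be a character of $N$. Then $Z_{N,\psi_N}$ is the quotient of $Z$ by the span of all $nv-\psi_N(n)v$, and $Z_N=Z_{N,1}$. The functor $Z\mapsto Z_{N,\psi_N}$ is exact, and $v$ maps to $0$ if and only if $\int_{N_0}\psi_N(n)^{-1}nv\,dn=0$ for some compact open $N_0\subset N$. For a compact group $K$, $e_K$ denotes the averaging idempotent. *Example:* if $y\in F$ acts on $\mathcal S(F)=C_c^\infty(F)$ by multiplication by $\psi(xy)$, then the coinvariants for $y\mapsto\psi(by)$ are one-dimensional, given by $\varphi\mapsto\varphi(b)$. This is an instance of the following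 lemma, which we use twice.

**Lemma 2.** Let $Z$ be a smooth module of the additive group $F$, let $\psi_1$ be a nontrivial character of $F$, and let $Z_{(b)}$ be the coinvariants for $y\mapsto\psi_1(by)$. For $\varphi\in C_c^\infty(F)$ write $\varphi(b)=\int_F\hat\varphi(y)\psi_1(by)\,dy$ with $\hat\varphi\in C_c^\infty(F)$, and put $\varphi\cdot v=\int_F\hat\varphi(y)\,yv\,dy$. Then:

- (a) $Z$ is a $C_c^\infty(F)$-module; $\varphi\cdot v$ and $\varphi(b)v$ have the same image in $Z_{(b)}$; each $v$ satisfies $1_L\cdot v=v$ for all large lattices $L$; and $v\mapsto0\in Z_{(b)}$ if and only if $1_\omega\cdot v=0$ for some compact open neighborhood $\omega$ of $b$.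
- (b) If $v$ maps to $0$ in every $Z_{(b)}$, then $v=0$.
- (c) If $v$ maps to $0$ in $Z_{(0)}$, then $v=\varphi\cdot v$ for some $\varphi\in C_c^\infty(F^\times)$.

*Proof.* The transform takes convolution to product, which gives the module structure. In $Z_{(b)}$ the element $y$ acts by $\psi_1(by)$, so $\varphi$ acts by $\varphi(b)$. If $L$ is a lattice, $1_L\cdot v=e_{L^\perp}v$ with $L^\perp=\{y:\psi_1(Ly)=1\}$, and $L^\perp$ fixes $v$ if $L$ is large. Next, $y(\varphi\cdot v)=(\psi_1(\cdot\,y)\varphi)\cdot v$. So, taking $L$ large and $b\in L$, $yv-\psi_1(by)v=\big((\psi_1(\cdot\,y)-\psi_1(by))1_L\big)\cdot v$, where the function vanishes at $b$, hence near $b$. So every element of the kernel of $Z\to Z_{(b)}$ is killed by $1_\omega$ for some small $\omega\ni b$. Conversely, if $1_\omega\cdot v=0$, then $v=(1_L-1_\omega)\cdot v$ for large $L\supset\omega$, and this maps to $0$ in $Z_{(b)}$. This proves (a), and for $b=0$ it proves (c). For (b), write $v=1_L\cdot v$ and cover $L$ by finitely many disjoint compact open $\omega$ with $1_\omega\cdot v=0$.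 $\square$

**Roots.** $T$ is the split maximal torus, $T_0$ its maximal compact subgroup, $U$ the product of the positive root groups, $B=TU$, and $W$ the Weyl group, dihedral of order $12$ and containing $-1$. In the plane, the short roots $\alpha,2\alpha+\beta,\alpha+\beta$ lie at angles $0^\circ,60^\circ,120^\circ$ and the long roots $3\alpha+\beta,3\alpha+2\beta,\beta$ at $30^\circ,90^\circ,150^\circ$; the others are their negatives. We have $\langle\alpha,\beta^\vee\rangle=-1$ and $\langle\beta,\alpha^\vee\rangle=-3$, and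
$$(\alpha+\beta)^\vee=\alpha^\vee+3\beta^\vee,\quad(2\alpha+\beta)^\vee=2\alpha^\vee+3\beta^\vee,\quad(3\alpha+\beta)^\vee=\alpha^\vee+\beta^\vee,\quad(3\alpha+2\beta)^\vee=\alpha^\vee+2\beta^\vee.$$
$G$ is simply connected and adjoint, so $X_*(T)=\mathbb Z\alpha^\vee\oplus\mathbb Z\beta^\vee$, and each root $r:T\to F^\times$ is surjective. For a character $\lambda$ of $T$ put $(w\lambda)(t)=\lambda(w^{-1}t)$. Then $s_r\lambda=\lambda$ if and only if $\lambda\circ r^\vee=1$, since $(s_r\lambda)(t)=\lambda(t)\,\lambda(r^\vee(r(t)))^{-1}$.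

Put $\gamma_0=3\alpha+2\beta$. Then $\langle i\alpha+j\beta,\gamma_0^\vee\rangle=j$. Let $T'=\gamma_0^\vee(F^\times)\cong F^\times$; characters of $T'$ are viewed as characters of $F^\times$. Let $P'=MN'$ be the standard parabolic with
$$M=\langle T,U_{\pm\alpha}\rangle,\qquad N'=U_\beta U_{\alpha+\beta}U_{2\alpha+\beta}U_{3\alpha+\beta}U_{3\alpha+2\beta},\qquad W_M=\{1,s_\alpha\}.$$
The kernel of $\langle\alpha,\cdot\rangle$ on $X_*(T)$ is $\mathbb Z\gamma_0^\vee$, so the center of $M$ is $T'$. Since $\gamma_0^\vee(-1)=\alpha^\vee(-1)$, $M\cong\mathrm{GL}_2(F)$. The weights of $\gamma_0^\vee$ on $N'$ are $1,1,1,1,2$, so $\delta_{P'}^{1/2}(\gamma_0^\vee(a))=|a|^3$. We write $r_{P'}(\Pi)=\delta_{P'}^{-1/2}\otimes\Pi_{N'}$, $r_B(\Pi)=\delta_B^{-1/2}\otimes\Pi_U$, and $i$ for normalized induction.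

**The group $J$.** $\mathrm{SL}_2(F)$ is generated by $U_{\pm\beta}$, $V=U_\alpha U_{\alpha+\beta}U_{2\alpha+\beta}U_{3\alpha+\beta}U_{3\alpha+2\beta}$, and $J=\mathrm{SL}_2(F)\ltimes V$. The quotient $\mathcal H=V/U_{3\alpha+\beta}U_{3\alpha+2\beta}$ is a three-dimensional Heisenberg group with center the image of $U_{2\alpha+\beta}$. Let $\omega_\psi$ be the Weil representation of $\widetilde{\mathrm{SL}}_2(F)\ltimes\mathcal H$ on which $x_{2\alpha+\beta}(t)$ acts by $\psi(t)$, pulled back to $\widetilde J=\widetilde{\mathrm{SL}}_2(F)\ltimes V$. Put $t(a)=\beta^\vee(a)$, $T_\beta=\beta^\vee(F^\times)$, $B_\beta=T_\beta U_\beta$. We realize $\omega_\psi$ on $\mathcal S(F)$: $x_\alpha(u)$ acts by $\varphi(x)\mapsto\varphi(x+u)$, $x_{\alpha+\beta}(y)$ by multiplication by $\psi(c_0xy)$, $x_\beta(b)$ by multiplication by $\psi(c_1bx^2)$, where $c_0,c_1\neq0$, and an element $\tilde t$ over $t(a)$ by $\varphi(x)\mapsto\xi(\tilde t)\varphi(ax)$, with $\xi$ a genuine character of the abelian preimage $\widetilde T_\beta$. (The $ax$ is right: $t(a)x_\alpha(u)t(a)^{-1}=x_\alpha(a^{-1}u)$.)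 By unitarity $|\xi|=|a|^{1/2}$; write $\xi=\mu_\psi|\cdot|^{1/2}$.

In Kubota coordinates $(t(a),\zeta)(t(a'),\zeta')=(t(aa'),\zeta\zeta'(a,a'))$ with the Hilbert symbol, and $\mu_\psi(t(a),\zeta)=\zeta\gamma_\psi(a)$ (Rao). Here $\gamma_\psi(a)$ is a quotient of Weil indices $\gamma(\psi_{da})/\gamma(\psi_d)$, or its inverse, according to convention, where $\psi_c(x)=\psi(cx)$ and $d\in F^\times$ is a constant that depends only on the normalization. It satisfies $\gamma_\psi(a)\gamma_\psi(a')=(a,a')\gamma_\psi(aa')$, and $\gamma_\psi(a^2)=1$ because a Weil index depends only on the quadratic form up to equivalence. Hence $\gamma_{\psi_c}(a)=\gamma_\psi(ca)/\gamma_\psi(c)=(c,a)\gamma_\psi(a)$, and $\gamma_\psi(a)^2=(a,a)\gamma_\psi(a^2)=(a,a)=(-1,a)$. So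
$$\mu_{\psi_c}=\mu_\psi\,(c,\cdot),\qquad\mu_\psi^2=\varepsilon_0:=(-1,\cdot).\tag{1}$$

**The representation $\widetilde I(\chi,\psi)$** is the normalized induction of $\chi\mu_\psi$ from $\widetilde T_\beta U_\beta$ to $\widetilde{\mathrm{SL}}_2(F)$, extended to $\widetilde J$ trivially on $V$. Every genuine character of $\widetilde T_\beta$ is $\chi\mu_\psi$ for a unique $\chi$, so another convention only re-indexes the same family, which does not affect the conjecture. The parameter that matters is
$$\nu=\nu_\chi:=\chi\,\varepsilon_0\,|\cdot|^{-1/2}.\tag{2}$$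

## 3. Reducibility at $\nu^2=1$, and the theorems

**Proposition 3.** If $\nu^2=1$, then $\widetilde I(\chi,\psi)$ is reducible.

*Proof.* The hypothesis says $\chi=\varepsilon|\cdot|^{1/2}$ with $\varepsilon^2=1$. First take a character $\varepsilon'$ with $\varepsilon'^2=1$, and write $\varepsilon'=(c,\cdot)$. Let $\omega^+_{\psi_c}$ be the even part of the Weil representation of $\widetilde{\mathrm{SL}}_2(F)$. By (1), $\varphi\mapsto\big(g\mapsto(\omega_{\psi_c}(g)\varphi)(0)\big)$ takes values in functions with $\tilde t$ acting on the left by $\varepsilon'\mu_\psi|a|^{1/2}=\varepsilon'|a|^{-1/2}\mu_\psi\cdot|a|$. Since $B_\beta$ has modulus $|a|^2$, this is a nonzero map $\omega^+_{\psi_c}\to\widetilde I(\varepsilon'|\cdot|^{-1/2},\psi)$. As $x_\beta(b)$ acts on $\omega^+_{\psi_c}$ by a multiplication that is trivial at $x=0$ and has no invariants away from $0$, the $U_\beta$-coinvariants of $\omega^+_{\psi_c}$ are one-dimensional, given by $\varphi\mapsto\varphi(0)$. So those of the image have dimension at most $1$. Those of a genuine principal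 series have dimension $2$, one from each Bruhat cell. So the image is nonzero and proper, and $\widetilde I(\varepsilon'|\cdot|^{-1/2},\psi)$ is reducible. By (1), $\mu_\psi^{-1}=\mu_\psi\varepsilon_0$, so the contragredient of $\widetilde I(\chi,\psi)$ is $\widetilde I(\chi^{-1}\varepsilon_0,\psi)$. Hence $\widetilde I(\varepsilon'\varepsilon_0|\cdot|^{1/2},\psi)$ is reducible for every $\varepsilon'$ with $\varepsilon'^2=1$, and $\varepsilon'\varepsilon_0$ runs over all $\varepsilon$ with $\varepsilon^2=1$. $\square$

Let $\psi',\psi''$ be nontrivial characters of $F$ ($\psi'$ is fixed in Section 4), and let $\psi_U$ be the character of $U$ given by $\psi'$ on $U_\alpha$ and by $\psi''$ on $U_\beta$. As $G$ is adjoint, $T$ permutes the generic characters of $U$ transitively, so an irreducible generic $\Pi$ is $\psi_U$-generic and $\dim\Pi_{U,\psi_U}=1$. Fix a nonzero $\psi_U$-Whittaker functional $\ell$. Put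
$$D=(\Pi_{N'})_{U_\alpha,\psi'} .$$
It is finite-dimensional, since $\Pi_{N'}$ has finite length and each irreducible representation of $M\cong\mathrm{GL}_2(F)$ contributes at most $1$. It is a $T'$-module, since $T'$ commutes with $U_\alpha$.

**Theorem A.** For $\Pi$ irreducible generic and any $\chi$: $m(\Pi,\chi)=\max(1,k)$, where $k=\dim\mathrm{Hom}_{T'}(D,\nu|\cdot|^3)$.

**Theorem B.** Let $\Pi$ be irreducible generic.

- (a) $m(\Pi,\chi)\in\{1,2\}$.
- (b) $m(\Pi,\chi)=1$ unless $\nu$ has order exactly $2$. In particular $m(\Pi,\chi)=1$ whenever $\widetilde I(\chi,\psi)$ is irreducible, so the conjecture holds.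

**Theorem C.**

- (a) If $\Pi=i_B^G(\mu)$ is irreducible, then $m(\Pi,\chi)=2$ if and only if $\nu$ has order $2$ and $\nu=\mu\circ\gamma^\vee$ for some long root $\gamma$.
- (b) If $\Pi$ is generic with supercuspidal support $(M,\tau)$ and $\omega=\tau\circ\gamma_0^\vee$ is the central character, then $m(\Pi,\chi)=2$ if and only if $\nu=\omega$ has order $2$ and $\tau\not\cong\tau\otimes(\omega\circ\gamma_0)$.
- (c) For every $F$ and every character $\varepsilon$ of order $2$ there is a tempered generic $\Pi$ with $m(\Pi,\varepsilon\varepsilon_0|\cdot|^{1/2})=2$. So the irreducibility hypothesis in the conjecture cannot be dropped.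

Theorem C is not needed for the conjecture. In Theorem B(b), the "in particular" is Proposition 3: if $\widetilde I(\chi,\psi)$ is irreducible then $\nu^2\ne1$.

## 4. From $J$ to the torus $T'$

**Step 1: remove the principal series.** Normalized induction of $\chi\mu_\psi$ is unnormalized induction of $\chi\mu_\psi|\cdot|$. We claim
$$\widetilde I(\chi,\psi)\otimes\omega_\psi\cong\mathrm{Ind}_{B_\beta V}^{J}\big(\chi\mu_\psi|\cdot|\otimes\omega_\psi\big),\qquad f\otimes\varphi\mapsto\big(g\mapsto f(g)\,\omega_\psi(g)\varphi\big).$$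
To invert, let $h$ be in the right side and put $h'(g)=\omega_\psi(g)^{-1}h(g)$ on $\widetilde J$. For $v\in V$ we have $h(gv)=\omega_\psi(gvg^{-1})h(g)$, so $h'(gv)=h'(g)$. Moreover $h'$ is locally constant and left equivariant under $\widetilde T_\beta U_\beta$ by the character $\chi\mu_\psi|\cdot|$. Since $B_\beta\backslash\mathrm{SL}_2(F)$ is compact, its values lie in a finite-dimensional subspace of $\omega_\psi$, so $h'\in\widetilde I(\chi,\psi)\otimes\omega_\psi$. By Frobenius reciprocity,
$$\mathrm{Hom}_J(\Pi,\widetilde I(\chi,\psi)\otimes\omega_\psi)=\mathrm{Hom}_{B_\beta V}(\Pi,\chi\mu_\psi|\cdot|\otimes\omega_\psi).$$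

**Step 2: remove the Weil representation.** Let $Y=U_{\alpha+\beta}U_{2\alpha+\beta}U_{3\alpha+\beta}U_{3\alpha+2\beta}$. It is a group normalized by $B_\beta$ (the only relevant sums of roots are $(\alpha+\beta)+(2\alpha+\beta)$ and $\beta+(3\alpha+\beta)$, both equal to $3\alpha+2\beta$). Also $V=YU_\alpha$ and $U_\beta Y=N'$. On $\omega_\psi$, evaluation at $0$ is $\widetilde B_\beta Y$-equivariant for the character $\xi'$ that is $\mu_\psi|\cdot|^{1/2}$ on $\widetilde T_\beta$, $\psi$ on $U_{2\alpha+\beta}$, and trivial on the other root groups. This gives a map $\omega_\psi\to\mathrm{Ind}_{\widetilde B_\beta Y}^{\widetilde B_\beta V}\xi'$ sending $\varphi$ to the $f$ with $f(x_\alpha(x))=\varphi(x)$, so it is injective. It is onto: an $f$ in the target is determined by $\varphi(x)=f(x_\alpha(x))$, which is locally constant. Smoothness under $U_{\alpha+\beta}$ gives $\psi(c_0xy)\varphi(x)=\varphi(x)$ for all small $y$, so $\varphi$ has compact support. By Frobenius reciprocity again,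
$$m(\Pi,\chi)=\dim\mathrm{Hom}_{T_\beta N'}(\Pi,\Xi),\qquad\Xi(t(a))=\chi\mu_\psi^2(a)|a|^{3/2}=\chi\varepsilon_0(a)|a|^{3/2},\tag{3}$$
where $\Xi|_{N'}$ is $\psi$ on $U_{2\alpha+\beta}$ and trivial on the other root groups. The cover is gone: two genuine characters have been multiplied.

**Step 3: move the character to a simple root.** Conjugate by a representative of $w=s_\beta s_\alpha$, which sends
$$\beta\mapsto3\alpha+2\beta,\quad\alpha+\beta\mapsto2\alpha+\beta,\quad2\alpha+\beta\mapsto\alpha,\quad3\alpha+\beta\mapsto-\beta,\quad3\alpha+2\beta\mapsto3\alpha+\beta .$$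
So $T_\beta$ goes to $T'$, with $t(a)\mapsto\gamma_0^\vee(a)$. Let $C=U_\alpha U_{2\alpha+\beta}U_{3\alpha+\beta}U_{3\alpha+2\beta}$, and let $\psi_C$ be $\psi'$ on $U_\alpha$ and trivial on the other root groups of $C$, where $\psi'$ is the nontrivial character obtained from $\psi$; this fixes $\psi'$. Extend $\psi_C$ trivially to $U_{-\beta}$. Then
$$m(\Pi,\chi)=\dim\mathrm{Hom}_{T'}\big(\Pi_{CU_{-\beta},\psi_C},\ \chi\varepsilon_0|\cdot|^{3/2}\big).\tag{4}$$
The remaining difficulty is the negative root $-\beta$.

**Step 4: exchange $-\beta$ for $\alpha+\beta$.** Let $X=U_{\alpha+\beta}$, $Y'=U_{-\beta}$, $C_0=U_{2\alpha+\beta}U_{3\alpha+\beta}U_{3\alpha+2\beta}$. The roots that are positive integral combinations of the relevant pairs are: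

- $\{\alpha+\beta,\alpha\}$: $2\alpha+\beta,\ 3\alpha+\beta,\ 3\alpha+2\beta$;
- $\{\alpha+\beta,2\alpha+\beta\}$: $3\alpha+2\beta$;
- $\{-\beta,3\alpha+2\beta\}$: $3\alpha+\beta$;
- $\{\alpha,2\alpha+\beta\}$: $3\alpha+\beta$;
- $\{\alpha+\beta,-\beta\}$: $\alpha,\ 2\alpha+\beta,\ 3\alpha+2\beta,\ 3\alpha+\beta$;
- $-\beta$ with $\alpha$, $2\alpha+\beta$ or $3\alpha+\beta$: none.

Hence $CXY'=VU_{-\beta}$ is a group, $C_0$ is normal in it, and $X$ and $Y'$ normalize $C$ and fix $\psi_C$. The group $H_1=CXY'/C_0$ is a Heisenberg group with center $U_\alpha$ and commutator pairing $\pm xy$ on $X\times Y'$ (the structure constant is $\pm1$ because $\alpha+2\beta$ is not a root). $T'$ acts on $X,Y',U_\alpha$ with weights $1,-1,0$, so it fixes $\psi_C$. So $Z=\Pi_{C,\psi_C}$ is a smooth $T'\ltimes H_1$-module on which the center $U_\alpha$ acts by $\psi'$.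

Such a $Z$ has a simple shape (this is the Stone–von Neumann theorem). Put $\mathcal M=Z_{Y'}$, with its $T'$-action, and to $v\in Z$ attach the function $f_v:F\to\mathcal M$, $f_v(x)=[x_{\alpha+\beta}(x)v]$. Then
$$f_{x_{\alpha+\beta}(x_0)v}(x)=f_v(x+x_0),\qquad f_{x_{-\beta}(y)v}(x)=\psi'(\pm xy)f_v(x),\qquad f_{tv}(x)=t\big(f_v(a^{-1}x)\big)$$
for $t=\gamma_0^\vee(a)$. By smoothness under $X$ and $Y'$, $f_v$ is locally constant with compact support. Regard $Z$ as a module of $Y'\cong F$ and apply Lemma 2 with $\psi_1=\psi'(\pm\,\cdot)$. Then $f_{\varphi\cdot v}=\varphi f_v$, and $v\mapsto f_v(x)$ is the projection $Z\to Z_{(x)}$ followed by the isomorphism $Z_{(x)}\cong Z_{(0)}=\mathcal M$ induced by $x_{\alpha+\beta}(x)$. By Lemma 2(b), $v\mapsto f_v$ is injective. It is onto $\mathcal S(F)\otimes\mathcal M$: a lift $v$ of $e\in\mathcal M$ has $f_v=e$ near $0$, so $1_\omega\cdot v$ gives $1_\omega\otimes e$ for every small neighborhood $\omega$ of $0$, and translations by $X$ give the rest.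

So $Z\cong\mathcal S(F)\otimes\mathcal M$, with $\gamma_0^\vee(a)$ acting by $\varphi(x)\mapsto\varphi(a^{-1}x)$ on $\mathcal S(F)$. Now $Z_{Y'}=\mathcal M$, while $Z_X=\mathcal S(F)_X\otimes\mathcal M$ is given by integration and $\int\varphi(a^{-1}x)\,dx=|a|\int\varphi$. As $V=CX$, this says
$$\Pi_{V,\psi_\alpha}\cong|\cdot|\otimes\Pi_{CU_{-\beta},\psi_C},$$
where $\psi_\alpha$ is $\psi'$ on $U_\alpha$ and trivial on the other root groups of $V$. With (4), (2) and $\delta_{P'}^{1/2}|_{T'}=|\cdot|^3$ we obtain
$$m(\Pi,\chi)=\dim\mathrm{Hom}_{T'}(A,\eta),\qquad A:=\Pi_{V,\psi_\alpha},\quad\eta:=\chi\varepsilon_0|\cdot|^{5/2}=\nu|\cdot|^3=\nu\,\delta_{P'}^{1/2}|_{T'}.\tag{5}$$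

## 5. A module over $F^\times\ltimes F$, and what the Whittaker functional might miss

We compare $A$ with a space of functions, as for $\mathrm{GL}_2$. The group $U_\beta$ normalizes $V$ and fixes $\psi_\alpha$, and $\langle\beta,\gamma_0^\vee\rangle=1$. So $A$ is a smooth module of $T'U_\beta\cong F^\times\ltimes F$. We have $A_{U_\beta,\psi''}=\Pi_{U,\psi_U}\cong\mathbb C$ via $\ell$. Since $VU_\beta=U=N'U_\alpha$, we also have $A_{U_\beta}=D$. Let $A(U_\beta)=\ker(A\to D)$ and
$$\kappa:A\to C^\infty(F^\times),\qquad\kappa(v)(a)=\ell(\gamma_0^\vee(a)v).$$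

**Step 1: $\kappa$ maps $A(U_\beta)$ isomorphically onto $C_c^\infty(F^\times)$** (compare Bernstein–Zelevinsky, 1976, §5). Apply Lemma 2 to $U_\beta\cong F$ with $\psi_1=\psi''$. We have $\kappa(x_\beta(y)v)(a)=\psi''(ay)\kappa(v)(a)$, so $\kappa(\varphi\cdot v)=\varphi\,\kappa(v)$. For $a\ne0$, $\gamma_0^\vee(a)$ induces $A_{(a)}\cong A_{(1)}\cong\mathbb C$, so $\kappa(v)(a)=0$ means that $v$ maps to $0$ in $A_{(a)}$. If $v\in A(U_\beta)$ and $\kappa(v)=0$, then $v$ maps to $0$ in every $A_{(b)}$, including $b=0$, so $v=0$. By Lemma 2(a) and (c), $A(U_\beta)$ consists of the $\varphi\cdot v$ with $\varphi\in C_c^\infty(F^\times)$. Hence $\kappa(A(U_\beta))\subset C_c^\infty(F^\times)$. As $\ell\ne0$, for each $a_0$ some $\kappa(v)$ is nonzero at $a_0$, hence a nonzero constant near $a_0$. So the image contains $1_\omega$ for every small neighborhood $\omega$ of $a_0$, and is all of $C_c^\infty(F^\times)$.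

**Step 2: the lower bound.** Let $A_0=\ker\kappa$ and $\mathcal K=\kappa(A)$. By Step 1, $A_0\cap A(U_\beta)=0$, so $A_0\hookrightarrow D$, and $\mathcal K/C_c^\infty(F^\times)$ is a quotient of $D$, so finite-dimensional. If $x_\beta(y)v=v$ for all small $y$, then $\psi''(ay)\kappa(v)(a)=\kappa(v)(a)$, so $\kappa(v)$ vanishes for $|a|$ large. Thus Lemma 1 applies to $\mathcal K$. Its isotypic parts are free over $\mathbb C[z^{\pm1}]$ with $z=\gamma_0^\vee(\varpi)$, so $0\to A_0\to A\to\mathcal K\to0$ splits over $T'$, and
$$m(\Pi,\chi)=1+\dim\mathrm{Hom}_{T'}(A_0,\eta).\tag{6}$$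

*First test on $\mathrm G_2$.* If $\Pi$ is supercuspidal, then $\Pi_{N'}=0$, so $D=0$, $A_0=0$ and $m(\Pi,\chi)=1$ for every $\chi$. The guess survives.

*The direct estimate and where it stops.* The sensible next move is to bound $A_0$ by $D$: (6) gives $m\le1+k$ with $k$ as in Theorem A. This settles the conjecture when $k=0$ and no further. Let $\Pi=i_B^G(\mu)$ be irreducible and $\nu=\mu\circ\gamma^\vee$ with $\gamma$ long. Choose $w$ with $w\gamma=\gamma_0$ and $\lambda=w\mu$, so $\lambda\circ\gamma_0^\vee=\nu$. By the geometric lemma, $r_{P'}(\Pi)$ contains, in the Grothendieck group, the representation $i_{B\cap M}^M(\lambda)$, which has a generic constituent on which $T'$ acts by $\nu$. So $\eta$ is a $T'$-exponent of $D$, hence $k\ge1$, and the estimate says only $m\le2$, even if $\nu^2\ne1$. To improve it we must know how much of $D$ is really invisible to $\ell$. The answer: as little as possible. The functional $\ell$ induces a functional on $\Pi_{N'}$ that vanishes on no nonzero $M$-submodule.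

## 6. Constant terms of Whittaker functions, and submodules of Jacquet modules

Let $P=M_PN$ be $P'$ or $B$, $\bar P=M_P\bar N$ the opposite parabolic, $A_P$ the center of $M_P$, $U_P=U\cap M_P$. "For $t\in A_P$ sufficiently contracting" means: whenever $|a(t)|$ is small enough for all roots $a$ in $N$. *Example:* for $P=P'$ we have $A_P=T'$, and $\gamma_0^\vee(a)$ is sufficiently contracting when $|a|$ is small.

A compact open subgroup $K$ has an Iwahori factorization with respect to $P$ if $K=N_KM_K\bar N_K$ with $N_K=K\cap N$, and so on. *Example:* $1+\varpi^jM_2(\mathcal O)$, $j\ge1$, in $\mathrm{GL}_2(F)$, by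
$$\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1&bd^{-1}\\0&1\end{pmatrix}\begin{pmatrix}a-bd^{-1}c&0\\0&d\end{pmatrix}\begin{pmatrix}1&0\\d^{-1}c&1\end{pmatrix}.$$

We use two theorems of Jacquet and Casselman (Casselman's notes, §§3.3, 4.2; Renard, *Représentations des groupes réductifs $p$-adiques*, Ch. VI), for $\Pi$ admissible of finite length.

- (J) If $K$ has an Iwahori factorization with respect to $P$, then $\Pi^K\to(\Pi_N)^{M_K}$ is onto.
- (C) There is a nondegenerate pairing $\langle\,,\rangle_P$ between the unnormalized modules $\Pi_N$ and $(\Pi^\vee)_{\bar N}$ such that, for $v\in\Pi$, $u\in\Pi^\vee$, $\langle tv,u\rangle=\langle t\bar v,\bar u\rangle_P$ for $t\in A_P$ sufficiently contracting.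

Two consequences. Since $\Pi_N$ is admissible, $t\mapsto\langle te,e'\rangle_P$ is an $A_P$-finite function. Such a function is determined by its values at sufficiently contracting $t$, because along $t_0^nt$, with $t_0$ strictly contracting, it satisfies a linear recurrence with nonzero constant coefficient. Next, for $m\in M_P$ we have $\langle tmv,mu\rangle=\langle tv,u\rangle$, so $\langle tm\bar v,m\bar u\rangle_P=\langle t\bar v,\bar u\rangle_P$ for contracting $t$, hence at $t=1$. So the pairing is $M_P$-invariant, with no modulus factor.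

**Lemma 4.** There is a $(U_P,\psi_U)$-equivariant functional $\ell_P$ on $\Pi_N$ such that:

- (i) $\ell_P$ is not identically zero on any nonzero $M_P$-submodule of $\Pi_N$;
- (ii) for $v\in\Pi$ with image $\bar v\in\Pi_N$, $\ell(tv)=\ell_P(t\bar v)$ for all sufficiently contracting $t\in A_P$ (depending on $v$).

*Proof.* Let $K_1\supset K_2\supset\cdots$ be a basis of neighborhoods of $1$ formed by compact open subgroups with Iwahori factorization with respect to $P$, with $\psi_U$ trivial on $U\cap K_1$. For $K=K_j$ put $u_K=\ell\circ e_K\in(\Pi^\vee)^K$.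

**Step 1: construction of $\ell_P$.** Let $v\in\Pi^K$ and let $t\in A_P$ be contracting enough that $t\bar N_Kt^{-1}\supset\bar N_K$. Then $tv$ is fixed by $M_K=tM_Kt^{-1}$ and by $\bar N_K$, so $e_Ktv=e_{N_K}tv$ and $\langle tv,u_K\rangle=\ell(e_{N_K}tv)=\ell(tv)$. Hence for sufficiently contracting $t$
$$\ell(tv)=\langle t\bar v,\bar u_K\rangle_P.\tag{7}$$
If $v,v'\in\Pi$ have the same image in $\Pi_N$, some compact open $N_0\subset N$ has $e_{N_0}(v-v')=0$. For $t$ so contracting that $\psi_U$ is trivial on $tN_0t^{-1}$ we get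
$$\ell(t(v-v'))=\ell(e_{tN_0t^{-1}}t(v-v'))=\ell(te_{N_0}(v-v'))=0.$$
So if $(v,K)$ and $(v',K')$ are two choices of a lift of $e\in\Pi_N$ and a $K_j$ fixing it, then $\langle te,\bar u_K\rangle_P=\langle te,\bar u_{K'}\rangle_P$ for contracting $t$ by (7), hence at $t=1$ by $A_P$-finiteness. Therefore $\ell_P(e):=\langle e,\bar u_K\rangle_P$ is well defined, and it is linear. By (J), every $e\in(\Pi_N)^{M_K}$ has a lift in $\Pi^K$, so
$$\ell_P(e)=\langle e,\bar u_K\rangle_P\qquad\text{for all }e\in(\Pi_N)^{M_K}.\tag{8}$$
If $v\in\Pi^K$, then $t\bar v\in(\Pi_N)^{M_K}$ for every $t\in A_P$, as $t$ is central in $M_P$. So (8) gives $\ell_P(t\bar v)=\langle t\bar v,\bar u_K\rangle_P$ for all $t\in A_P$, and (7) becomes (ii). In particular $t\mapsto\ell_P(te)$ is $A_P$-finite for each $e$. For $x\in U_P$ we have $\ell(txv)=\ell(xtv)=\psi_U(x)\ell(tv)$, so $\ell_P(tx\bar v)=\psi_U(x)\ell_P(t\bar v)$ for contracting $t$, hence at $t=1$. This is the equivariance.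

**Step 2: $(\Pi^\vee)_{\bar N}$ is spanned by the $m\bar u_{K_j}$, $m\in M_P$, $j\ge1$.** This is what will turn nondegeneracy into (i). The map
$$\Phi:\text{c-Ind}_U^G\psi_U^{-1}\to\Pi^\vee,\qquad\Phi(f)(v)=\int_{U\backslash G}f(g)\,\ell(gv)\,dg,$$
is $G$-equivariant and nonzero, hence onto, as $\Pi^\vee$ is irreducible. We have $G=\bigsqcup Uw\bar P$ over $w\in W/W_{M_P}$, with $U\bar P$ open. We show that the other cells contribute nothing to $\bar N$-coinvariants.

Take $w\ne1$ of minimal length in $wW_{M_P}$. There is a simple root $a$ with $w^{-1}a<0$. If $w^{-1}a$ were a root of $M_P$, then $-w^{-1}a$ would be a positive root of $M_P$ mapped by $w$ to $-a<0$, contradicting minimality. So $w^{-1}a$ is a root of $\bar N$. The functions on $Uw\bar P$ form the $\bar P$-module $\text{c-Ind}_H^{\bar P}\psi_w^{-1}$ with $H=\bar P\cap w^{-1}Uw$ and $\psi_w(x)=\psi_U(wxw^{-1})$. Choose $n\in w^{-1}U_aw\subset\bar N\cap H$ with $\psi_w(n)\ne1$. Let $f$ in this module be supported in $H\Omega$, $\Omega$ compact. Choose a compact open subgroup $\bar N_c\subset\bar N$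 containing all $y^{-1}ny$, $y\in\Omega$. For $y\in\Omega$,
$$\int_{\bar N_c}f(y\bar n)\,d\bar n=\int_{\bar N_c}f(y\cdot y^{-1}ny\cdot\bar n)\,d\bar n=\psi_w^{-1}(n)\int_{\bar N_c}f(y\bar n)\,d\bar n,$$
so this integral is $0$. Hence $\int_{\bar N_c}R(\bar n)f\,d\bar n$ vanishes on $H\Omega\bar N_c$, which contains its support, so it is $0$, and $f$ dies in the $\bar N$-coinvariants. Filter $\text{c-Ind}_U^G\psi_U^{-1}$ by open unions of cells. By right exactness the subspace $\mathcal C^\circ\cong\text{c-Ind}_{U_P}^{\bar P}\psi_U^{-1}$ of functions supported in $U\bar P$ surjects onto $(\text{c-Ind}_U^G\psi_U^{-1})_{\bar N}$, hence onto $(\Pi^\vee)_{\bar N}$.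

For $K=K_j$ let $f_K$ be supported on $UK\subset U\bar P$ with $f_K(uk)=\psi_U^{-1}(u)$; this is well defined since $\psi_U$ is trivial on $U\cap K$. Then $\Phi(f_K)=c\,u_K$ with $c\ne0$. On $\bar P$ its support is $U_P(\bar P\cap K)$, because if $uk\in\bar P$ with $k=n_k\bar p$, $n_k\in N_K$, $\bar p\in\bar P\cap K$, then $un_k\in U\cap\bar P=U_P$. The $\bar P$-translates of the $f_{K_j}$ span $\mathcal C^\circ$. Indeed, an element of $\mathcal C^\circ$ fixed by a compact open subgroup $L_0\subset\bar P$ is a finite combination of $R(L_0)$-invariant functions $f_x$ supported on $U_PxL_0$ with $f_x(x)=1$. Choose $j$ with $\bar P\cap K_j\subset xL_0x^{-1}$. Then $R(x^{-1})f_{K_j}$ is supported on $U_P(\bar P\cap K_j)x\subset U_PxL_0$ and equals $f_x$ there, so its average over $L_0$, a finite combination of translates, is a positive multiple of $f_x$. Since $\bar P=M_P\bar N$ and $\bar N$ acts trivially on $(\Pi^\vee)_{\bar N}$, the claim follows.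

**Step 3: proof of (i).** Let $E\subset\Pi_N$ be an $M_P$-submodule with $\ell_P(E)=0$. For $e\in E$, $m\in M_P$, $K=K_j$, invariance and (8) give
$$\langle e,m\bar u_K\rangle_P=\langle m^{-1}e,\bar u_K\rangle_P=\langle e_{M_K}m^{-1}e,\bar u_K\rangle_P=\ell_P(e_{M_K}m^{-1}e)=0 .$$
By Step 2 and nondegeneracy, $e=0$. $\square$

## 7. The formula $m=\max(1,k)$, and a principal series with $m=2$

*Proof of Theorem A.*

**Step 1: describe $A_0$ inside $D$.** Since $\ell_{P'}$ is $(U_\alpha,\psi')$-equivariant, it factors through $D$. Let $v\in A$ have image $d\in D$. By Lemma 4(ii), $\kappa(v)(a)=f_d(a):=\ell_{P'}(\gamma_0^\vee(a)d)$ for $|a|$ small, and $f_d$ is $T'$-finite. If $\kappa(v)=0$, then $f_d$ vanishes for $|a|$ small, so $f_d=0$. Conversely, if $f_d=0$, then $\kappa(v)$ vanishes for $|a|$ small and for $|a|$ large, so $\kappa(v)\in C_c^\infty(F^\times)$, and $v$ can be changed by an element of $A(U_\beta)$ to lie in $A_0$. Hence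
$$A_0\cong\{d\in D:\ \ell_{P'}(td)=0\ \ \forall t\in T'\}.\tag{9}$$

**Step 2: pass to eigenvectors.** For a finite-dimensional smooth $T'$-module, $\mathrm{Hom}_{T'}(\cdot,\eta)$ and the $\eta$-eigenspace have equal dimension, because the units act semisimply and the kernel and cokernel of $z-\eta(\varpi)$ have equal dimension. With $D^\eta$ the $\eta$-eigenspace, $k=\dim D^\eta$ and, by (9), $\dim\mathrm{Hom}_{T'}(A_0,\eta)=\dim\ker(\ell_{P'}|_{D^\eta})$.

**Step 3: realize $D^\eta$ by an $M$-submodule.** Put
$$E:=\{e\in\Pi_{N'}:\ te=\eta(t)e\ \ \forall t\in T'\}.$$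
It is an $M$-submodule since $T'$ is central in $M$. It is the kernel of $z-\eta(\varpi)$ on the $\eta|_{\mathcal O^\times}$-isotypic part of $\Pi_{N'}$, so by exactness of twisted coinvariants $D^\eta=E_{U_\alpha,\psi'}$. If $D^\eta\ne0$, then $E\ne0$, so $\ell_{P'}|_E\ne0$ by Lemma 4(i), so $\ell_{P'}|_{D^\eta}\ne0$. Thus $\dim\mathrm{Hom}_{T'}(A_0,\eta)=\max(k-1,0)$, and (6) gives $m=\max(1,k)$. $\square$

So $k=\dim E_{U_\alpha,\psi'}$ is the number of generic constituents of the $M$-module $E$. Write $E^\natural=\delta_{P'}^{-1/2}\otimes E$; it is the submodule of $r_{P'}(\Pi)$ on which $T'$ acts by $\nu$.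

We shall use the geometric lemma in this form. In the Grothendieck group, $r_B(i_B^G\mu)=\sum_{w\in W}w\mu$ and $r_{P'}(i_B^G\mu)=\sum_{w\in W_M\backslash W}i_{B\cap M}^M(w\mu)$. On $i_{B\cap M}^M(w\mu)$ the torus $T'$ acts by $\mu\circ(w^{-1}\gamma_0)^\vee$, and $w^{-1}\gamma_0$ runs once through the six long roots.

*A principal series for which the guess fails: proof of Theorem C(c).* Let $\varepsilon$ have order $2$, and let $\sigma$ be an unramified unitary character with $\sigma(\varpi)$ not a root of unity. $X_*(T)$ has basis $\beta^\vee,(3\alpha+\beta)^\vee$, and $\gamma_0^\vee$ is their sum. Define $\mu$ by $\mu\circ\beta^\vee=\sigma$, $\mu\circ(3\alpha+\beta)^\vee=\varepsilon\sigma^{-1}$. Then $\mu\circ\gamma_0^\vee=\varepsilon$, and on the short coroots $\alpha^\vee,\ \alpha^\vee+3\beta^\vee,\ 2\alpha^\vee+3\beta^\vee$ its values are $\varepsilon\sigma^{-2},\ \varepsilon\sigma,\ \sigma^{-1}$. No value is trivial, so no reflection fixes $\mu$. Also $\mu^2\ne1$, so $-1$ does not fix $\mu$. The long roots $\gamma_0$ and $-\beta$ are at angle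 $120^\circ$, so a rotation of order $3$ fixing $\mu$ would force $\varepsilon=\mu\circ\gamma_0^\vee=\mu\circ(-\beta^\vee)=\sigma^{-1}$, which is false; and a rotation of order $6$ has a square of order $3$. So $\mathrm{Stab}_W(\mu)=1$. The unitary principal series $\Pi=i_B^G(\mu)$ is irreducible (Bruhat), tempered, and generic (Rodier).

On the six constituents $i_{B\cap M}^M(w\mu)$ of $r_{P'}(\Pi)$ the torus $T'$ acts by $\sigma^{\pm1}$, $(\varepsilon\sigma^{-1})^{\pm1}$, and twice by $\varepsilon=\varepsilon^{-1}$, for $w=1$ and $w=-1$. Take $\nu=\varepsilon$. The cuspidal supports $W_M\mu$ and $W_M\mu^{-1}$ are different since the stabilizer is trivial, so $r_{P'}(\Pi)$ has two direct summands with exponent $\varepsilon$, each with a generic constituent. Each contributes a nonzero subspace of $D$ with the single $T'$-exponent $\eta$, hence an eigenvector. No other constituent has exponent $\varepsilon$, so $k=2$ and Theorem A gives $m(\Pi,\chi)=2$ for $\chi=\varepsilon\varepsilon_0|\cdot|^{1/2}$. Here $\widetilde I(\chi,\psi)$ is reducible by Proposition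 3. $\square$

*Why counting exponents is not enough.* Let $\Pi=i_B^G(1)$. By the theorem of Keys recalled in Section 11 it is irreducible, and it is generic (Rodier). All six constituents of $r_{P'}(\Pi)$ have $T'$-exponent $1$, so for $\nu=1$ the space $D$ has dimension $6$ with the single exponent $\eta$. The count of exponents alone allows every $k$ from $1$ to $6$, while Theorem B will say $k=1$: $\gamma_0^\vee(\varpi)$ acts on $D$ by a single Jordan block of size $6$. So we must control Jordan blocks.

## 8. Bounding $k$ when the support is not $T$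

From here to the end of Section 10 we prove: *$k\le2$, and $k\le1$ unless $\nu$ has order exactly $2$.* With Theorem A this is Theorem B. This section treats supercuspidal support $G$, the other maximal Levi, and $M$.

**Support $G$ or the other maximal Levi.** The two maximal Levis are not conjugate (one contains $U_{\pm\alpha}$ with $\alpha$ short, the other $U_{\pm\beta}$ with $\beta$ long). So $\Pi_{N'}=0$ by the geometric lemma, and $k=0$.

**Support $(M,\tau)$.** Let $\omega=\tau\circ\gamma_0^\vee$. By the geometric lemma the constituents of $r_{P'}(\Pi)$ are among $\tau$ and ${}^w\tau$, $w=s_{\gamma_0}$, each counted once. Since $\gamma_0\pm\alpha$ are not roots, the $\mathrm{SL}_2$ of $\pm\gamma_0$ commutes with $U_{\pm\alpha}$. So a representative of $s_{\gamma_0}$ in it acts on $M$ by $x\mapsto x\,\gamma_0^\vee(\gamma_0(x))^{-1}$, where $\gamma_0$ extends to a character of $M$ because $\langle\gamma_0,\alpha^\vee\rangle=0$. Hence ${}^w\tau=\tau\otimes(\omega^{-1}\circ\gamma_0)$, and since $\gamma_0(\gamma_0^\vee(a))=a^2$, $T'$ acts on it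 by $\omega^{-1}$. Thus $k\le2$, and $k=2$ forces $\nu=\omega=\omega^{-1}$.

Suppose $k=2$ and $\tau\cong{}^w\tau$. As $E^\natural$ has a central character and supercuspidals are projective among representations with fixed central character, $E^\natural\cong\tau\oplus\tau$. By uniqueness of Whittaker functionals $\ell_{P'}$ is $(a\ell_\tau,b\ell_\tau)$ on $\tau\oplus\tau$. It vanishes on $\{(b'x,a'x)\}$ for any $(a',b')\ne(0,0)$ with $ab'+ba'=0$, a nonzero submodule, contradicting Lemma 4(i). So $k=2$ implies ${}^w\tau\not\cong\tau$. In particular $\omega\ne1$, so $\nu=\omega$ has order $2$.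

## 9. Principal series: Jordan blocks and the invariants of the stabilizer

Now let $\Pi$ be a subquotient of $i_B^G(\mu)$. All exponents of $r_B(\Pi)$ lie in $W\mu$. Decompose $E^\natural=\bigoplus_\theta E_\theta$ by cuspidal support $\theta$, a $W_M$-orbit of some $\lambda\in W\mu$ with $\lambda\circ\gamma_0^\vee=\nu$. Let $e_\theta$ be the number of generic constituents of $E_\theta$, so $k=\sum_\theta e_\theta$. This section bounds each $e_\theta$, and the next bounds the number of $\theta$.

**Step 1: translate $e_\theta$ into a dimension.** Choose $\lambda\in\theta$ occurring in the normalized Jacquet module of the unique generic constituent of $i_{B\cap M}^M(\lambda)$. If this representation is irreducible, any $\lambda\in\theta$ will do. Otherwise $\lambda\circ\alpha^\vee=|\cdot|^{\pm1}$, and its constituents are a twisted Steinberg and a one-dimensional, non-generic representation, with different one-dimensional Jacquet modules; we take the character of the Steinberg one. Let $S=\mathrm{Stab}_W(\lambda)$, $d_0=|S\cap W_M|$, and let $Q$ be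 the generalized $\lambda$-part of $\delta_B^{-1/2}\otimes E_{U_\alpha}\subset r_B(\Pi)$. In the irreducible case a generic constituent of $E_\theta$ contributes $d_0$ to $Q$: exponents $\lambda,s_\alpha\lambda$, both equal to $\lambda$ if $s_\alpha\in S$. In the reducible case $s_\alpha\lambda\ne\lambda$, so $d_0=1$; the Steinberg contributes $1$ and the one-dimensional constituents, with exponent $s_\alpha\lambda$, contribute $0$. By exactness
$$\dim Q=d_0\,e_\theta.\tag{10}$$

**Step 2: one eigenvector.** Apply Lemma 4(i) with $P=B$. The $\lambda$-eigenspace of $T$ in $r_B(\Pi)$ is at most one-dimensional, for in a larger one $\ker\ell_B$ would contain a nonzero $T$-submodule. Let $\mathcal A$ be the image of $\mathbb C[T]$ in $\mathrm{End}(Q)$, a local algebra. Then $Q$ has socle of dimension at most $1$ over $\mathcal A$; dually $Q^*$ is cyclic, so $\dim Q\le\dim\mathcal A$.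

This alone does not bound $\dim Q$. On $\mathbb C[x]/(x^r)$ multiplication by $x$ has a one-dimensional kernel for every $r$. What is missing is a bound on the nilpotency in the direction that $T'$ does not control.

**Step 3: logarithms.** Let $\mathfrak y=X_*(T)\otimes\mathbb C$. On the generalized $\lambda$-part of $r_B(\Pi)$, $T_0$ acts by $\lambda$. For $y\in X_*(T)$ put $n_y=\log\big(\lambda(y(\varpi))^{-1}y(\varpi)\big)$ there. These are commuting nilpotents, linear in $y$, and we extend to $y\in\mathfrak y$. For $p\in\mathrm{Sym}(\mathfrak y)$ write $p(n)$ for the result of substituting $y\mapsto n_y$. On $Q$, the algebra $\mathcal A$ is the image of $p\mapsto p(n)$. Since $T'$ acts on $E$ by a character, $n_{\gamma_0^\vee}=0$ on $Q$.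

*Example.* Let $\pi$ be the representation of $\mathrm{GL}_2(F)$ induced (normalized) from the trivial character; it is irreducible. Its normalized Jacquet module is two-dimensional with both exponents trivial, and $\mathrm{Hom}_T(r_B\pi,1)=\mathrm{End}(\pi)=\mathbb C$ by Frobenius. So $T$ does not act semisimply: equal exponents are tied together by a Jordan block.

**Lemma 5.** Let $S=\mathrm{Stab}_W(\lambda)$. On the whole generalized $\lambda$-part of $r_B(\Pi)$,
$$p(n)=0\quad\text{for every homogeneous $S$-invariant }p\in\mathrm{Sym}(\mathfrak y)\text{ of positive degree}.\tag{11}$$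

*Proof.* Let $\Omega=\bigcup_{w\in W}w(\lambda X_{nr}(T))$, where $X_{nr}(T)$ is the group of unramified characters. It is a finite disjoint union of complex tori, indexed by the $W$-orbit of $\lambda|_{T_0}$. Smooth $T$-modules on which $T_0$ acts through this orbit are the same as $\mathcal O(\Omega)$-modules; for such $\tau$ and $f\in\mathcal O(\Omega)$ let $f_\tau$ be the action of $f$ (on a character $\chi'$ it is $f(\chi')$). *Example:* for $\lambda$ unramified, $\Omega=X_{nr}(T)\cong(\mathbb C^\times)^2$, and $\mathcal O(\Omega)^W$ is the ring of $W$-invariant Laurent polynomials. By Bernstein's theorem (Bernstein–Deligne, *Le centre de Bernstein*, Thm 2.13), for each $f\in\mathcal O(\Omega)^W$ there is an endomorphism $z_f$ of the identity functor on the block of $\Pi$ which acts on every irreducible constituent of $i_B^G(\chi')$, $\chi'\in\Omega$, by the scalar $f(\chi')$.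

**Step (a): $z_f$ acts on $i_B^G(\tau)$ by $i_B^G(f_\tau)$.** The issue is that $i_B^G(\tau)$ need not be irreducible; we argue in a family. Let $\chi_1\in\Omega$ be unitary, $\mathcal R=\mathcal O(X_{nr}(T))=\mathbb C[T/T_0]$, and let $\Psi=\mathcal R\otimes\chi_1$ be the universal unramified twist. For $K$ compact open, $i_B^G(\Psi)^K$ is a free $\mathcal R$-module of finite rank. It is a sum over the finite set $B\backslash G/K$ of copies of the invariants of $\Psi$ under compact subgroups of $T$; these lie in $T_0$ and act through $\chi_1|_{T_0}$, so the invariants are $\Psi$ or $0$. For $x\in X_{nr}(T)$ with maximal ideal $\mathfrak m_x$, exactness gives $i_B^G(\Psi)/\mathfrak m_xi_B^G(\Psi)=i_B^G(\chi_1x)$. If $x$ is unitary and $\mathrm{Stab}_W(\chi_1x)=1$, then $i_B^G(\chi_1x)$ is irreducible (Bruhat), so $z_f-f$ maps $i_B^G(\Psi)$ into $\mathfrak m_xi_B^G(\Psi)$. Such $x$ are Zariski dense: the unitary $x$ are, and for $w\ne1$ the set $\{x:w(\chi_1x)=\chi_1x\}$ is empty or a coset of the proper closed subgroup $\{wx=x\}$. By naturality $z_f$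 commutes with $\mathcal R$. So on each free module $i_B^G(\Psi)^K$ the matrix entries of $z_f-f$ vanish on a Zariski dense set, and $z_f=f$ on $i_B^G(\Psi)$. Every $\tau$ is a quotient of a direct sum of such $\Psi$'s, and $i_B^G$ is exact and commutes with direct sums, so naturality gives the assertion.

**Step (b): $f\in\mathcal O(\Omega)^W$ acts on $r_B(\Pi)$ by the scalar $f(\lambda)$.** Let $u:\Pi\to i_B^Gr_B\Pi$ be the unit and $\epsilon$ the counit of the adjunction between $r_B$ and $i_B^G$, so $\epsilon\,r_B(u)=1$. Using naturality of $z_f$, Step (a), and naturality of $\epsilon$,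
$$r_B(z_{f,\Pi})=\epsilon\,r_B(u)\,r_B(z_{f,\Pi})=\epsilon\,r_B(i_B^G(f))\,r_B(u)=f\,\epsilon\,r_B(u)=f .$$
Since $\Pi$ is a constituent of $i_B^G(\lambda)$, $z_f$ acts on it by $f(\lambda)$.

**Step (c): choose $f$.** Let $\exp:\mathfrak y^*\to X_{nr}(T)$ be $\exp(\xi)(y(\varpi))=e^{\langle\xi,y\rangle}$, and use the coordinates $\lambda\exp(\cdot)$ near $\lambda$. By the Chinese remainder theorem there is $g\in\mathcal O(\Omega)$ whose jet of large order at $\lambda$ is $p$ and whose jets of the same order at the other points of $W\lambda$ are $0$. Then $f=|S|^{-1}\sum_{w\in W}w\cdot g$ is $W$-invariant. Its jet at $\lambda$ receives contributions only from $w\in S$; for these $w(\lambda\exp\xi)=\lambda\exp(w\xi)$ and $w\cdot p=p$, so the jet of $f$ at $\lambda$ is $p$. On the generalized $\lambda$-part $y(\varpi)$ acts as $\lambda(y(\varpi))\exp(n_y)$, so $f$ acts as $p(n)$. By Step (b), $p(n)=f(\lambda)=p(0)=0$. $\square$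

**Lemma 6.** We have
$$e_\theta\le2\ \text{ always},\qquad e_\theta\le1\ \text{ unless }-1\in S\text{ and }\nu\text{ has order }2.\tag{12}$$
The condition $-1\in S$ depends only on the orbit $W\mu$, as $-1$ is central in $W$.

*Proof.* We have $\mathfrak y=\mathbb C\gamma_0^\vee\oplus\mathbb C\alpha^\vee$, an orthogonal decomposition. The $W$-invariant quadratic element of $\mathrm{Sym}(\mathfrak y)$ is $c_1(\gamma_0^\vee)^2+c_2(\alpha^\vee)^2$ with $c_1c_2\ne0$: $s_\alpha$ excludes a mixed term, and the form is nondegenerate. By (11) and $n_{\gamma_0^\vee}=0$ we get $n_{\alpha^\vee}^2=0$ on $Q$, so $\dim\mathcal A\le2$ and $\dim Q\le2$. If moreover some $y\in\mathfrak y$ not proportional to $\gamma_0^\vee$ is fixed by $S$, then $n_y=0$ by (11) in degree $1$, so $n=0$ on $Q$ and $\dim Q\le\dim\mathcal A\le1$. The cases for $S$ are as follows.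

- $S=1$, or $S=\{1,s\}$ with $s\ne s_\alpha$ a reflection. Such a $y$ exists, since the fixed line of $s_r$ is $\mathbb C\gamma_0^\vee$ only for $r=\pm\alpha$, and $d_0=1$. By (10), $e_\theta\le1$.
- $s_\alpha\in S$. Then $d_0=2$ and $\dim Q\le2$, so $e_\theta\le1$.
- Otherwise $S$ contains a nontrivial rotation and $s_\alpha\notin S$. Then $d_0=1$ and $e_\theta\le2$. If $S$ contained a rotation of order $3$, then $\lambda$ would take equal values on $\beta^\vee$ and $(3\alpha+\beta)^\vee$, since $\beta$ and $3\alpha+\beta$ are at angle $120^\circ$. As $\alpha^\vee=(3\alpha+\beta)^\vee-\beta^\vee$, this gives $\lambda\circ\alpha^\vee=1$, i.e. $s_\alpha\in S$, a contradiction. So the rotations in $S$ are $\pm1$, and $-1\in S$. Hence $\lambda^2=1$ and $\nu^2=1$. If $\nu=1$, then $s_{\gamma_0}\in S$ and $s_\alpha=-s_{\gamma_0}\in S$, a contradiction. So $\nu$ has order exactly $2$. $\square$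

## 10. The number of supports, and the end of the proof of Theorem B

**Lemma 7.** There is at most one $\theta$, unless $\nu$ has order $2$ and $-1\notin S$, when there are at most two.

*Proof.* Let $\lambda$ and $\lambda'=w\lambda$ both take the value $\nu$ on $\gamma_0^\vee$, and let $\gamma=w^{-1}\gamma_0$, a long root. Then $\lambda\circ\gamma^\vee=\lambda'\circ\gamma_0^\vee=\nu=\lambda\circ\gamma_0^\vee$. Let $S=\mathrm{Stab}_W(\lambda)$. Since $W$ has order $12$ and permutes the six long roots transitively, $\mathrm{Stab}_W(\gamma_0)=W_M$.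

- $\gamma=\gamma_0$. Then $w\in W_M$, so $\lambda'\in W_M\lambda$.
- $\gamma\ne\pm\gamma_0$. Then $\gamma_0^\vee-\gamma^\vee=r^\vee$ is a coroot, of a long root $r$ if the angle is $60^\circ$ and of a short root if it is $120^\circ$. We have $\lambda\circ r^\vee=1$, so $s_r\in S$. Also $s_r\gamma_0=\gamma$, so $ws_r$ fixes $\gamma_0$, $ws_r\in W_M$, and $\lambda'=ws_r\lambda\in W_M\lambda$.
- $\gamma=-\gamma_0$. Then $\nu^2=1$ and $w\in W_M\cdot(-1)$, so $\lambda'\in W_M\lambda^{-1}$. If $\nu=1$, then $s_{\gamma_0}\in S$ and $ws_{\gamma_0}\in W_M$, so again $\lambda'\in W_M\lambda$. If $-1\in S$, then $\lambda^{-1}=\lambda$, and again $\lambda'\in W_M\lambda$.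

So a second support can occur only in the last case, as $W_M\lambda^{-1}$, with $\nu$ of order $2$ and $-1\notin S$. $\square$

*Proof of Theorem B.* Combine (12) with Lemma 7. If $\nu$ does not have order exactly $2$, there is at most one $\theta$ and $e_\theta\le1$, so $k\le1$. If $\nu$ has order $2$, then either $-1\in S$, with at most one $\theta$ and $e_\theta\le2$, or $-1\notin S$, with at most two $\theta$ and $e_\theta\le1$ each; so $k\le2$. Together with Section 8 this holds for every $\Pi$, and Theorem A gives $m\in\{1,2\}$, with $m=1$ unless $\nu$ has order exactly $2$. If $\widetilde I(\chi,\psi)$ is irreducible, then $\nu^2\ne1$ by Proposition 3, so $m(\Pi,\chi)=1$. The conjecture is true, and the dimension in it is exactly $1$. $\square$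

For $\Pi=i_B^G(1)$ and $\nu=1$ this confirms $k=1$, the single Jordan block of size $6$ announced in Section 7.

## 11. Where multiplicity two occurs

Part (c) of Theorem C was proved in Section 7. We shall need a theorem of Keys (Pacific J. Math. 1982): for $\lambda$ unitary with $S=\mathrm{Stab}_W(\lambda)$, $\dim\mathrm{End}\,i_B^G(\lambda)=|S/S^0|$, where $S^0$ is generated by the $s_r$ with $\lambda\circ r^\vee=1$. (For $\lambda=1$, $S=S^0=W$, so $i_B^G(1)$ is irreducible.)

*Proof of Theorem C(a).* Let $\Pi=i_B^G(\mu)$ be irreducible; it is generic by Rodier. If $m=2$, then $k=2$ by Theorem A. So $\nu$ has order $2$ by Section 10, and $E\ne0$ gives $\nu=\lambda\circ\gamma_0^\vee$ for some $\lambda=w\mu$, i.e. $\nu=\mu\circ\gamma^\vee$ with $\gamma=w^{-1}\gamma_0$ long.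

Conversely let $\nu$ have order $2$ and $\nu=\mu\circ\gamma^\vee$ with $\gamma$ long. As $W$ is transitive on long roots, there is $\lambda\in W\mu$ with $\lambda\circ\gamma_0^\vee=\nu$. Put $S=\mathrm{Stab}_W(\lambda)$. Since $\nu\ne1$, $s_{\gamma_0}\notin S$.

**Case $-1\notin S$: two supports.** The characters $\lambda$ and $\lambda^{-1}$ lie in different $W_M$-orbits: $\lambda^{-1}=\lambda$ is excluded, and $\lambda^{-1}=s_\alpha\lambda$ would give $s_{\gamma_0}=-s_\alpha\in S$. Both take the value $\nu$ on $\gamma_0^\vee$. For each of these two supports the corresponding part of $r_{P'}(\Pi)$ is, in the Grothendieck group, a positive multiple of $i_{B\cap M}^M(\lambda^{\pm1})$, hence has a generic constituent. The corresponding part of $D$ is nonzero with only the $T'$-exponent $\eta$, so it contains a nonzero eigenvector. So $k\ge2$, hence $k=2$.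

**Case $-1\in S$: one support with $e_\theta=2$.** Then $\lambda^2=1$, so $\lambda$ is unitary, and $i_B^G(\lambda)$ is irreducible since it has the same semisimplification as $\Pi$. By Keys, $S=S^0\ne1$, so $S$ contains a reflection $s$. As $-1\in S$ and $s_{\gamma_0}\notin S$, also $s_\alpha=-s_{\gamma_0}\notin S$. As in the proof of Lemma 6, $S$ then has no rotation of order $3$. So $S=\{\pm1,\pm s\}$ with $s\ne s_\alpha,s_{\gamma_0}$. Let $u,v\in\mathfrak y$ be eigenvectors of $s$ for $+1,-1$. The $S$-invariants in $\mathrm{Sym}(\mathfrak y)$ are generated by $u^2,v^2$. Let $\hat Q$ be the generalized $\lambda$-part of $r_B(\Pi)$. It has dimension $|S|=4$, and by (11) it is a module over $R=\mathbb C[u,v]/(u^2,v^2)$. Its socle is at most one-dimensional by Lemma 4(i), so $\hat Q^*$ is cyclic of dimension $4=\dim R$, i.e. $\hat Q\cong R^*$. Write $\gamma_0^\vee=au+bv$. Here $ab\ne0$, since otherwise $s\gamma_0=\pm\gamma_0$ and $s\in\{s_\alpha,s_{\gamma_0}\}$. By exactness of Jacquet modules, $Q=\ker(n_{\gamma_0^\vee}|\hat Q)$, of dimension $\dim R/(au+bv)=\dim\mathbb C[u]/(u^2)=2$.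 Finally $\lambda\circ\alpha^\vee$ is a nontrivial quadratic character, so it is not $|\cdot|^{\pm1}$, $i_{B\cap M}^M(\lambda)$ is irreducible, and $\lambda$ may be used in (10) with $d_0=1$. So $e_\theta=2$ and $k=2$.

In both cases Theorem A gives $m=2$. $\square$

*Proof of Theorem C(b).* If $m=2$, then $k=2$, and Section 8 shows that $\nu=\omega$ has order $2$ and ${}^w\tau\not\cong\tau$, where ${}^w\tau=\tau\otimes(\omega^{-1}\circ\gamma_0)=\tau\otimes(\omega\circ\gamma_0)$.

Conversely suppose $\nu=\omega$ has order $2$ and ${}^w\tau=\tau\otimes(\omega\circ\gamma_0)\not\cong\tau$. Then $\tau$ is unitary, being supercuspidal with unitary central character, and it is not fixed by the nontrivial element of $N_W(M)/W_M$. So $i_{P'}^G(\tau)$ is irreducible (Bruhat) and equals $\Pi$. Also $r_{P'}(\Pi)=\tau\oplus{}^w\tau$, since the two constituents have different cuspidal supports. Both are generic, and $T'$ acts on them by $\omega^{\pm1}=\nu$. So $E^\natural=r_{P'}(\Pi)$ has two generic constituents, $k=2$, and $m=2$ by Theorem A. $\square$
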